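# The Aronszajn-null game: covering a set one direction at a time

## 1. Lebesgue-null sets in $\mathbb R^d$, covered direction by direction

Let $X\neq\{0\}$ be a separable Banach space over $\mathbb R$. Call a Borel set small if it can be cut into countably many pieces, each negligible along one direction from a prescribed dense list of directions. The list can be handed over all at once. It can also be revealed one direction at a time, and then each piece must be fixed before the next direction is announced. The second task looks harder. Does it single out fewer sets?

In $\mathbb R^d$ the answer is no, and it can be proved at once. We first fix the words. Throughout, $\mathbb N=\{1,2,\dots\}$.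

**Definition (null along a direction).** For nonzero $x\in X$, $\mathcal A(x)$ is the collection of all Borel sets $A\subseteq X$ such that for each $y\in X$ the set $A\cap(\mathbb Rx+y)$ has one-dimensional Lebesgue measure zero.

For example, the horizontal axis of $\mathbb R^2$ belongs to $\mathcal A(x)$ exactly when $x$ is not horizontal: a line that is not horizontal meets it in one point, and a horizontal line can be the axis itself. We use repeatedly that $\mathcal A(x)$ is closed under countable unions and under passing to Borel subsets, and that $\emptyset\in\mathcal A(x)$.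

**Definition (Aronszajn-null).** A Borel set $A\subseteq X$ is Aronszajn-null if for each dense sequence $(x_n)$ of nonzero elements of $X$ there are $A_n\in\mathcal A(x_n)$, $n\in\mathbb N$, with $A\subseteq\bigcup_nA_n$.

**Definition (the game $G(\mathcal A)$ on $A$).** In inning $n=1,2,\dots$ player $\mathbf I$ plays a nonzero $x_n\in X$ and player $\mathbf{II}$ responds with a Borel set $A_n\in\mathcal A(x_n)$. If $(x_n)$ is not dense in $X$, then $\mathbf{II}$ wins. Otherwise $\mathbf{II}$ wins if $A\subseteq\bigcup_nA_n$, and $\mathbf I$ wins if not.

We write $\mathbf{II}\uparrow G(\mathcal A)$ for "$\mathbf{II}$ has a winning strategy on $A$" and $\mathbf I\not\uparrow G(\mathcal A)$ for "$\mathbf I$ has no winning strategy on $A$". A strategy for $\mathbf{II}$ is a function of the moves of $\mathbf I$ so far.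

If $X=\mathbb R$, then $\mathcal A(x)$ is the family of Lebesgue-null Borel sets for every $x\ne0$, and $\mathbf{II}$ wins on such a set $A$ by playing $A_1=A$. In $\mathbb R^2$ there is already something to do, and the argument is the same in $\mathbb R^d$.

**Proposition 1.** Let $X=\mathbb R^d$, $d\ge1$, and let $A\subseteq X$ be Borel. The following are equivalent: $A$ is Lebesgue-null; $A$ is Aronszajn-null; $\mathbf{II}\uparrow G(\mathcal A)$ on $A$.

*Proof.* Suppose $\mathbf{II}$ has a winning strategy. Given a dense sequence $(x_n)$ of nonzero vectors, let $\mathbf I$ play it. The answers of the strategy are sets $A_n\in\mathcal A(x_n)$ that cover $A$. So $A$ is Aronszajn-null.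

Suppose $A$ is Aronszajn-null. Take any dense sequence of nonzero vectors and a cover $A\subseteq\bigcup_nA_n$ with $A_n\in\mathcal A(x_n)$. Each $A_n$ meets every line of direction $x_n$ in a null set, so it is Lebesgue-null by Fubini. Hence $A$ is null.

Now let $A$ be Lebesgue-null. We describe a strategy for $\mathbf{II}$. For $s=(x_1,\dots,x_n)$ put
$$S_s=\Big\{a\in X:\ \big\{t\in\mathbb R^n: a+\textstyle\sum_{i\le n}t_ix_i\in A\big\}\text{ has positive Lebesgue measure}\Big\},\qquad S_\emptyset=A .$$
By Tonelli, $S_s$ is Borel. Player $\mathbf{II}$ answers $x_n$ with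
$$\sigma(x_1,\dots,x_n)=S_{(x_1,\dots,x_{n-1})}\setminus S_{(x_1,\dots,x_n)} .\tag{1}$$

*The answer is legal.* Let $L=y+\mathbb Rx_n$ and $s=(x_1,\dots,x_n)$. Replacing $a$ by $a+ux_n$ only translates the set of $t$'s, so $S_s$ is invariant under translation by multiples of $x_n$. If $L\subseteq S_s$, then $L$ misses the set (1). Otherwise $L\cap S_s=\emptyset$, so $\{t\in\mathbb R^n:y+\sum_{i\le n}t_ix_i\in A\}$ is null. By Fubini, for almost every $t_n$ its section in $(t_1,\dots,t_{n-1})$ is null, which says that $y+t_nx_n\notin S_{(x_1,\dots,x_{n-1})}$. (For $n=1$ this reads $y+t_1x_1\notin A$.) So $L\cap S_{(x_1,\dots,x_{n-1})}$ is null, and the set (1) meets $L$ in a null set.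

*The answers cover.* If $(x_n)$ is dense, some $x_1,\dots,x_n$ span $\mathbb R^d$. Then $t\mapsto a+\sum_{i\le n}t_ix_i$ is an affine surjection $\mathbb R^n\to\mathbb R^d$. In suitable linear coordinates it is the projection to the first $d$ coordinates, so the preimage of the null set $A$ is null. Hence $S_{(x_1,\dots,x_n)}=\emptyset$. A point $a\in A$ lies in $S_\emptyset$ and not in $S_{(x_1,\dots,x_n)}$, so for some $k\le n$ it lies in $S_{(x_1,\dots,x_{k-1})}\setminus S_{(x_1,\dots,x_k)}=\sigma(x_1,\dots,x_k)$. $\square$

What changes in an infinite-dimensional $X$? The strategy (1) still makes sense: its legality was checked without using $X=\mathbb R^d$. But finitely many directions never span, so nothing forces the sets $S_s$ to become empty. A point that survives every inning has to be dealt with in a limit.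

## 2. Property (P) and the four conditions

For $Y\subseteq X$ write
$$\mathcal A(\wedge\ Y)=\bigcap_{y\in Y\setminus\{0\}}\mathcal A(y),$$
so a zero element of $Y$ imposes no condition. Let $B(x,\epsilon)$ be the open ball of radius $\epsilon$ about $x$. The following property of a Borel set $A$ comes from Jakub Duda and Boaz Tsaban, "Games in Banach spaces", arXiv:math/0601556 (2006).

**Definition (property (P)).** For each countable dense $D\subseteq X$ there exist $x_n\in X$, $\epsilon_n>0$ and Borel sets $A_n\in\mathcal A(\wedge\ D\cap B(x_n,\epsilon_n))$, $n\in\mathbb N$, such that $A\subseteq\bigcup_nA_n$.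

So each piece must be null along all the directions of $D$ in some ball, not just along one. For an example, let $V\ne X$ be a closed subspace. Choose a ball $B(x,\epsilon)$ disjoint from $V$. If $z\in B(x,\epsilon)$, then $z\notin V$, so $V$ meets each line of direction $z$ in at most one point and $V\in\mathcal A(z)$. Hence $V\in\mathcal A(\wedge\ D\cap B(x,\epsilon))$ for every $D$, and $V$ has (P) with all $A_n=V$.

It is known that $\mathbf{II}\uparrow G(\mathcal A)$ implies (P). The problem posed in the paper of Duda and Tsaban is the converse direction: (a) does (P) imply $\mathbf{II}\uparrow G(\mathcal A)$, and (b) does (P) at least imply $\mathbf I\not\uparrow G(\mathcal A)$? Both answers are yes.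

**Theorem 2.** Let $X\ne\{0\}$ be a separable Banach space over $\mathbb R$. For a Borel set $A\subseteq X$ the following are equivalent:

1. $A$ is Aronszajn-null;
2. $\mathbf{II}\uparrow G(\mathcal A)$ on $A$;
3. $\mathbf I\not\uparrow G(\mathcal A)$ on $A$;
4. $A$ has property (P).

In particular $G(\mathcal A)$ is determined for every Borel $A$: by the equivalence of conditions 2 and 3, one of the players has a winning strategy.

Some arrows are short. Let us prove them now, so that we see what is left. For a sequence $\bar x=(x_n)$ of nonzero vectors, let $\mathcal N(\bar x)$ be the family of Borel sets $A$ for which there are $A_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nA_n$. Thus $A$ is Aronszajn-null if and only if $A\in\mathcal N(\bar x)$ for every dense $\bar x$.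

**2 implies 3.** The two players cannot both have a winning strategy.

**3 implies 1.** If $A$ is not Aronszajn-null, fix a dense sequence $\bar x$ of nonzero vectors with $A\notin\mathcal N(\bar x)$. Player $\mathbf I$ plays $\bar x$, whatever $\mathbf{II}$ does. The legal answers of $\mathbf{II}$ never cover $A$, so this is a winning strategy for $\mathbf I$.

**4 implies 1.** Let $(x_n)$ be a dense sequence of nonzero vectors and $D=\{x_n:n\in\mathbb N\}$. By (P), $A\subseteq\bigcup_kE_k$ with $E_k$ Borel and $E_k\in\mathcal A(\wedge\ D\cap B(y_k,\epsilon_k))$. For each $k$ choose $n(k)$ with $x_{n(k)}\in B(y_k,\epsilon_k)$. Then $E_k\in\mathcal A(x_{n(k)})$. Put $A_n=\bigcup\{E_k:n(k)=n\}$, which may be empty. Then $A_n\in\mathcal A(x_n)$ and $A\subseteq\bigcup_nA_n$.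

The substance is the step from condition 1 to condition 2. Condition 1 supplies, for each dense sequence, a cover that may depend on the whole sequence. In the game, $A_n$ may depend only on $x_1,\dots,x_n$. The strategy (1) had this feature, so it is natural to try it.

## 3. A compact set on which the slices never run out

To test (1) we need Aronszajn-null sets in infinite dimensions.

**Lemma 3.** If $V_1,V_2,\dots$ are closed subspaces of $X$, all different from $X$, then $\bigcup_NV_N$ is Aronszajn-null, and so is each of its Borel subsets.

*Proof.* Let $(x_n)$ be a dense sequence of nonzero vectors. As $X\setminus V_N$ is open and nonempty, there is $n(N)$ with $x_{n(N)}\notin V_N$. Each line of direction $x_{n(N)}$ meets $V_N$ in at most one point, so $V_N\in\mathcal A(x_{n(N)})$. The sets $A_n=\bigcup\{V_N:n(N)=n\}$ belong to $\mathcal A(x_n)$ and cover $\bigcup_NV_N$. $\square$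

Work in $\ell_2$ with unit vectors $e_n$, let $V_N=\operatorname{span}(e_1,\dots,e_N)$, and let $c_{00}=\bigcup_NV_N$ be the set of finitely supported sequences. Put
$$Q_n=\{x\in V_n:\|x\|\le 1/n\},\qquad K=\bigcup_nQ_n .$$
The set $K$ is compact. Indeed, take a sequence of points $z_j\in Q_{n_j}$. If $(n_j)$ has a bounded subsequence, then infinitely many $z_j$ lie in a finite union of compact sets, and a subsequence converges in that union. Otherwise $\|z_j\|\le1/n_j\to0$, and the limit $0$ is in $K$. Since $K\subseteq c_{00}$, the set $K$ is Aronszajn-null by Lemma 3.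

Let $\mathbf I$ enumerate the nonzero finitely supported sequences with rational entries. This is a dense sequence. For every $n$, $\operatorname{span}(x_1,\dots,x_n)\subseteq V_M$ for some $M$, and $Q_M$ contains a neighborhood of $0$ in $V_M$. So $\{t\in\mathbb R^n:\sum_{i\le n} t_ix_i\in K\}$ contains a neighborhood of $0$ in $\mathbb R^n$, and $0\in S_{(x_1,\dots,x_n)}$. The point $0\in K$ is in none of the sets (1), and the strategy (1) loses on $K$.

The failure is exact. At $0$ every finite-dimensional slice of $K$ has positive measure, but this positivity does not survive a limit. To see it in numbers, let $c_1,c_2,\dots$ be independent and uniform on $[-1,1]$, let $r_i>0$, and consider $Z_n=\sum_{i\le n}r_ic_ie_i$. Almost surely $c_n\neq0$, so $Z_n\notin V_{n-1}$, and $Z_n\in K$ forces $Z_n\in Q_j$ for some $j\ge n$, hence $r_1|c_1|\le\|Z_n\|\le1/n$. Therefore $\mathbb P(Z_n\in K)\le 1/(nr_1)\to0$. Positive measure is too weak a record for $\mathbf{II}$ to keep. She should keep a lower bound for the probability that is the same in all innings, and a measure that lives on infinitely many directions.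

## 4. Cube measures and a floor under the probability

Fix once and for all independent random variables $c_1,c_2,\dots$, uniform on $[-1,1]$.

**Definition (cube measure).** Let $\bar x=(x_n)$ be a sequence of nonzero vectors. An $\bar x$-cube measure is the law of $a+\sum_nr_nc_nx_n$, where $a\in X$, $r_n>0$ and $\sum_nr_n\|x_n\|<\infty$.

For $X=\ell_2$, $x_n=e_n$, $r_n=2^{-n}$, $a=0$, it is the product of the uniform measures on the intervals $[-2^{-n},2^{-n}]$. It gives $c_{00}$ measure $0$, since almost surely no $c_n$ vanishes. This agrees with the next lemma, which says that cube measures obstruct covers.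

**Lemma 4.** If $A\in\mathcal N(\bar x)$, then $\lambda(A)=0$ for every $\bar x$-cube measure $\lambda$.

*Proof.* It suffices to show $\lambda(A_n)=0$ when $A_n\in\mathcal A(x_n)$. Write the random point as $r_nc_nx_n+W$ with $W=a+\sum_{j\ne n}r_jc_jx_j$, which is independent of $c_n$. For each value $w$ of $W$ the set $\{c\in[-1,1]:w+r_ncx_n\in A_n\}$ is Lebesgue-null, because $A_n$ meets the line $w+\mathbb Rx_n$ in a null set. By Fubini, $\lambda(A_n)=0$. $\square$

So a nonempty open set $U$ is never Aronszajn-null: for $a\in U$ and any $\bar x$, a cube measure centered at $a$ with $\sum_nr_n\|x_n\|$ small enough is carried by $U$.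

We now want the following. Suppose $\mathbf{II}$ leaves $a\in A$ uncovered forever. Then there should be a cube measure, in the directions that were actually played, that gives $A$ positive measure. The next lemma is one inning: it keeps the probability above a fixed level when one more direction is added, except for points in a set that $\mathbf{II}$ may legally play. It is stated with an increasing sequence of sets because Section 6 will need this; in the present section all the $E_l$ are equal.

**Lemma 5.** Let $x\in X\setminus\{0\}$, let $Z$ be an $X$-valued random variable, and let $c$ be uniform on $[-1,1]$ and independent of $Z$. Let $r_m>0$ with $r_m\to0$ as $m\to\infty$, let $E_1\subseteq E_2\subseteq\cdots$ be Borel sets with union $E$, and let $\theta\in[0,1)$. Then the set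
$$N=\big\{a\in X:\ \mathbb P(a+Z\in E)>\theta\ \text{ and }\ \mathbb P(a+Z+r_mcx\in E_l)\le\theta\text{ for all }m,l\in\mathbb N\big\}$$
is Borel and belongs to $\mathcal A(x)$.

*Proof.* Since $X$ is separable, addition is Borel for the product $\sigma$-algebra on $X\times X$. So for every $X$-valued random variable $W$ and every Borel $F$ the function $a\mapsto\mathbb P(a+W\in F)$ is Borel, by Tonelli. Hence $N$ is Borel.

Let $g(a)=\mathbb P(a+Z\in E)$ and $g_l(a)=\mathbb P(a+Z\in E_l)$. Then $g_l\uparrow g$ pointwise. Fix a line $L=y+\mathbb Rx$ and put $h_l(s)=g_l(y+sx)$, a Borel function from $\mathbb R$ to $[0,1]$. By Lebesgue's differentiation theorem, almost every $s\in\mathbb R$ satisfies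
$$\frac1{2r}\int_{s-r}^{s+r}h_l(u)\,du\ \longrightarrow\ h_l(s)\quad(r\downarrow0)\qquad\text{for all }l\text{ simultaneously}.\tag{2}$$
Let $s$ be such a number, and suppose $a=y+sx$ satisfies $g(a)>\theta$. Then $g_l(a)>\theta$ for some $l$. By independence and Fubini,
$$\mathbb P(a+Z+r_mcx\in E_l)=\frac12\int_{-1}^1g_l(a+r_mvx)\,dv=\frac1{2r_m}\int_{s-r_m}^{s+r_m}h_l(u)\,du ,$$
and by (2) this tends to $g_l(a)>\theta$ as $m\to\infty$. So it exceeds $\theta$ for some $m$, and $a\notin N$. Hence $N\cap L$ is contained in the image of a null set of parameters $s$. $\square$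

The lemma holds even for $\theta=0$. A positive $\theta$ is needed only in the limit, where the following is used.

**Lemma 6.** Let $Z_n\to Z_\infty$ everywhere, let $F\subseteq X$ be closed and $a\in X$, and suppose $\mathbb P(a+Z_n\in F)>\frac12$ for all large $n$. Then $\mathbb P(a+Z_\infty\in F)\ge\frac12$.

*Proof.* As $F$ is closed, if $a+Z_n\in F$ for infinitely many $n$, then $a+Z_\infty\in F$. Therefore, using Fatou's lemma for the complements,
$$\mathbb P(a+Z_\infty\in F)\ \ge\ \mathbb P(a+Z_n\in F\text{ for infinitely many }n)\ \ge\ \limsup_n\mathbb P(a+Z_n\in F)\ \ge\ \tfrac12 .\qquad\square$$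

For closed sets this already gives a winning strategy. One point needs care. The scale $r_m$ that works in Lemma 5 depends on the point $a$, which $\mathbf{II}$ does not know. She need not guess: there are countably many possible scales, and $\mathcal A(x_n)$ is closed under countable unions, so she answers all histories of scales at once.

**Proposition 7.** If $A$ is closed and Aronszajn-null, then $\mathbf{II}\uparrow G(\mathcal A)$ on $A$.

*Proof.* For a finite sequence $p=((x_i,m_i))_{i\le k}$ with $x_i\ne0$ and $m_i\in\mathbb N$, put
$$r_i=\frac{2^{-i}}{m_i(1+\|x_i\|)},\qquad Z_p=\sum_{i\le k}r_ic_ix_i,\qquad S_p=\{a:\mathbb P(a+Z_p\in A)>\tfrac12\},$$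
so $S_\emptyset=A$. Let $N(p,x)=S_p\setminus\bigcup_mS_{p^\frown(x,m)}$. Lemma 5 with $E_l=E=A$, $Z=Z_p$, $c=c_{k+1}$ and $r_m=2^{-(k+1)}/(m(1+\|x\|))$ gives $N(p,x)\in\mathcal A(x)$. Player $\mathbf{II}$ answers $x_n$ with the union of the sets $N(p,x_n)$ over the countably many $p=((x_i,m_i))_{i<n}$. This is legal.

Suppose $(x_n)$ is dense and $a\in A$ is never covered. Then $a\in S_\emptyset$, and $a\notin N(\emptyset,x_1)$ gives $m_1$ with $a\in S_{((x_1,m_1))}$. Continuing in this way we get $m_1,m_2,\dots$ with $a\in S_{p_n}$ for all $n$, where $p_n=((x_i,m_i))_{i\le n}$. That is, $\mathbb P(a+Z_{p_n}\in A)>\frac12$ for all $n$. Since $r_i\|x_i\|\le2^{-i}$, $Z_{p_n}$ converges everywhere to $Z_\infty=\sum_ir_ic_ix_i$. By Lemma 6, $\mathbb P(a+Z_\infty\in A)\ge\frac12$. The law of $a+Z_\infty$ is a cube measure in the directions $(x_n)$, so Lemma 4 is contradicted. $\square$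

## 5. Limits that leave the set, and a countable scheme of pieces

Now drop the assumption that $A$ is closed. The only place where it was used is the limit, Lemma 6, and there it cannot be dropped. Take $A=c_{00}\subseteq\ell_2$, which is Aronszajn-null by Lemma 3, and let $\mathbf I$ again enumerate the nonzero finitely supported rational sequences. For $a=0$ and every $p$ in these directions, $Z_p\in c_{00}$, so $\mathbb P(0+Z_p\in A)=1$. The point $0$ lies in all the sets $S_p$, hence in no $N(p,x_n)$. The strategy of Proposition 7 loses on $c_{00}$: all the random points $Z_{p_n}$ are in $A$, and their limit is almost surely outside it.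

One would like to replace $A$ by a closed subset that carries most of the mass. For one measure, inner regularity supplies a compact set. But the measures here depend on the point $a$, there are uncountably many of them, and $\mathbf{II}$ can afford only countable unions. She needs one countable family of pieces that approximates $A$ from inside for all measures at once.

For $c_{00}$ such a family is visible: the increasing closed sets $V_l$. At the first inning, let $\mathbf{II}$ also record an $l$ such that more than half of the mass lies in $V_l$, and from then on ask that more than half of the mass stay in this $V_l$. As soon as $\mathbf I$ plays a vector $x_k\notin V_l$, the probability $\mathbb P(a+Z_p\in V_l)$ is $0$ for every $p$ whose directions include $x_k$: conditionally on the other coordinates, $V_l$ meets a line of direction $x_k$ in at most one point. So no surviving history can have this $l$.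

A general Borel set is not a countable union of closed sets. But it is a continuous injective image of a closed set of sequences of natural numbers, and there we can restrict one coordinate per inning. Let us look at this on the irrational numbers $A$ of $(0,1)$, with $f:\mathbb N^{\mathbb N}\to A$ the continued fraction homeomorphism. The restriction $y_1\le l_1$ on the first partial quotient gives the set of irrationals in $(1/(l_1+1),1)$. These sets increase to $A$ as $l_1\to\infty$. They are not closed, since the closure is $[1/(l_1+1),1]$. But once every coordinate has been restricted to finitely many values, compactness returns, and this will keep the limit inside $A$.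

## 6. The universal strategy

**Theorem 8 (universal strategy).** For every Borel $A\subseteq X$ there is a map $\tau$ assigning to each nonempty finite sequence of nonzero vectors a Borel set $\tau(x_1,\dots,x_n)\in\mathcal A(x_n)$ such that, for every sequence $\bar x=(x_n)$ of nonzero vectors (dense or not), the following are equivalent:

* (i) $A\subseteq\bigcup_n\tau(x_1,\dots,x_n)$;
* (ii) $A\in\mathcal N(\bar x)$;
* (iii) $\lambda(A)=0$ for every $\bar x$-cube measure $\lambda$.

The proof has seven steps.

**Step 1: cut $A$ into a countable scheme of Borel pieces.** By the Lusin–Souslin theorem (Kechris, *Classical Descriptive Set Theory*, 13.7) there are a closed $Z\subseteq\mathbb N^{\mathbb N}$ and a continuous injection $f:Z\to X$ with $f(Z)=A$. For $l_1,\dots,l_k\in\mathbb N$ put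
$$Z^{l_1\dots l_k}=\{y\in Z:\ y_i\le l_i,\ 1\le i\le k\},\qquad A^{l_1\dots l_k}=f(Z^{l_1\dots l_k}),\qquad A^\emptyset=A .$$
The sets $Z^{l_1\dots l_k}$ are closed, and their images under the continuous injection $f$ are Borel (Kechris, 15.1). Every $y\in Z^{l_1\dots l_k}$ has $y_{k+1}\le l$ for all large $l$. So for fixed $l_1,\dots,l_k$,
$$A^{l_1\dots l_kl}\ \uparrow\ A^{l_1\dots l_k}\qquad(l\to\infty).\tag{3}$$

**Step 2: record histories.** The purpose is to let one countable set of records carry both a scale and a piece for each inning. A position of length $k$ is $p=((x_i,m_i,l_i))_{i\le k}$ with $x_i\in X\setminus\{0\}$ and $m_i,l_i\in\mathbb N$. For such $p$ put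
$$r_i=\frac{2^{-i}}{m_i(1+\|x_i\|)},\qquad Z_p=\sum_{i\le k}r_ic_ix_i,\qquad S_p=\big\{a\in X:\ \mathbb P(a+Z_p\in A^{l_1\dots l_k})>\tfrac12\big\}.$$
The set $S_p$ is Borel, by Tonelli as in Lemma 5. Since $Z_\emptyset=0$ and $A^\emptyset=A$, we have $S_\emptyset=A$.

**Step 3: define $\tau$ and check that it is legal.** For a position $p$ of length $k$ and $x\ne0$ put
$$N(p,x)=S_p\setminus\bigcup_{m,l\in\mathbb N}S_{p^\frown(x,m,l)} .$$
Apply Lemma 5 with $Z=Z_p$, $c=c_{k+1}$, $\theta=\frac12$, $r_m=2^{-(k+1)}/(m(1+\|x\|))$, $E_l=A^{l_1\dots l_kl}$ and $E=A^{l_1\dots l_k}$. Its hypotheses hold: $Z_p$ is a function of $c_1,\dots,c_k$, which are independent of $c_{k+1}$; $r_m\to0$; and $E_l\uparrow E$ by (3). Moreover $Z_p+r_mc_{k+1}x=Z_{p^\frown(x,m,l)}$, so the set in Lemma 5 is exactly $N(p,x)$. Hence $N(p,x)\in\mathcal A(x)$. Define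
$$\tau(x_1,\dots,x_n)=\bigcup\Big\{N(p,x_n):\ p=((x_i,m_i,l_i))_{i<n},\ m_i,l_i\in\mathbb N\Big\}.$$
The union is countable, so $\tau(x_1,\dots,x_n)$ is Borel and lies in $\mathcal A(x_n)$.

**Step 4: the two direct implications.** If (i) holds, the sets $\tau(x_1,\dots,x_n)\in\mathcal A(x_n)$ witness (ii). That (ii) implies (iii) is Lemma 4.

It remains to show that (iii) implies (i). Suppose (i) fails and fix
$$a\in A\setminus\bigcup_n\tau(x_1,\dots,x_n).$$

**Step 5: the uncovered point selects an infinite history.** We look for $m_n,l_n$ such that $a\in S_{p_n}$ for all $n\ge0$, where $p_n=((x_i,m_i,l_i))_{i\le n}$. For $n=0$, $a\in A=S_\emptyset$. If $n\ge1$ and $a\in S_{p_{n-1}}$, then $a\notin N(p_{n-1},x_n)$, because $N(p_{n-1},x_n)\subseteq\tau(x_1,\dots,x_n)$. So there are $m_n,l_n$ with $a\in S_{p_n}$. Thus for all $n$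
$$\mathbb P\big(a+Z_{p_n}\in A^{l_1\dots l_n}\big)>\tfrac12 .\tag{4}$$
Since $r_i\|x_i\|\le2^{-i}$, the variables $Z_{p_n}$ converge everywhere to $Z_\infty=\sum_ir_ic_ix_i$, and the law of $a+Z_\infty$ is an $\bar x$-cube measure.

**Step 6: the limit measure charges an intersection of closures.** Let $K_N=\overline{A^{l_1\dots l_N}}$. These closed sets decrease. For $n\ge N$ we have $A^{l_1\dots l_n}\subseteq A^{l_1\dots l_N}\subseteq K_N$, so (4) gives $\mathbb P(a+Z_{p_n}\in K_N)>\frac12$. Lemma 6 gives $\mathbb P(a+Z_\infty\in K_N)\ge\frac12$. Letting $N\to\infty$,
$$\mathbb P\Big(a+Z_\infty\in\bigcap_NK_N\Big)\ge\tfrac12 .\tag{5}$$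

**Step 7: $\bigcap_NK_N\subseteq A$.** Let $b\in\bigcap_NK_N$ and choose $y^N\in Z^{l_1\dots l_N}$ with $\|f(y^N)-b\|<1/N$. For each $i$ we have $y^N_i\le l_i$ for all $N\ge i$, so the $i$th coordinates of the $y^N$ take only finitely many values. By a diagonal argument a subsequence of $(y^N)$ converges in $\mathbb N^{\mathbb N}$ to some $y$. As $Z$ is closed, $y\in Z$. As $f$ is continuous, $f(y)=b$. Hence $b\in A$.

By (5) and Step 7, $\mathbb P(a+Z_\infty\in A)\ge\frac12$. So the $\bar x$-cube measure that is the law of $a+Z_\infty$ gives $A$ positive measure, which contradicts (iii). This proves Theorem 8. $\blacksquare$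

## 7. Closing the circle between the game and (P)

With the arrows of Section 2 in hand, Theorem 2 needs two more: from condition 1 to condition 2, and from condition 2 to condition 4.

**1 implies 2.** Let $\mathbf{II}$ follow $\tau$. Her answers are legal. If $(x_n)$ is not dense, she wins. If it is dense, then $A\in\mathcal N(\bar x)$ because $A$ is Aronszajn-null, and (ii) implies (i) in Theorem 8, so $A\subseteq\bigcup_n\tau(x_1,\dots,x_n)$ and she wins.

**2 implies 4.** This is the known implication quoted in Section 2. Here is a proof, in a form that we reuse below. For a countable dense $D\subseteq X$, let $G_D$ be the game $G(\mathcal A)$ on $A$ with the extra rule that $\mathbf I$ may play only elements of $D\setminus\{0\}$.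

**Lemma 9.** If $\mathbf{II}$ has a winning strategy $\sigma$ in $G_D$, then the condition in (P) holds for this particular $D$.

*Proof.* Let $Y=D\setminus\{0\}$ and let $(B_k)$ be a countable base of open balls of $X$. Each $Y\cap B_k$ is nonempty, since $D$ is dense and $X$ has no isolated points. For a finite, possibly empty, sequence $s$ in $Y$ and $k\in\mathbb N$ put
$$E_{s,k}=\bigcap_{x\in Y\cap B_k}\sigma(s^\frown x).$$
This is a countable intersection of Borel sets, and it is contained in $\sigma(s^\frown x)\in\mathcal A(x)$ for each $x\in Y\cap B_k$. So $E_{s,k}$ is Borel and $E_{s,k}\in\mathcal A(\wedge\ D\cap B_k)$. There are countably many pairs $(s,k)$, so it is enough to show that the sets $E_{s,k}$ cover $A$.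

Suppose $a\in A$ is in none of them. Since $a\notin E_{\emptyset,1}$, there is $x_1\in Y\cap B_1$ with $a\notin\sigma(x_1)$. Given $x_1,\dots,x_{k-1}$, since $a\notin E_{(x_1,\dots,x_{k-1}),k}$ there is $x_k\in Y\cap B_k$ with $a\notin\sigma(x_1,\dots,x_k)$. The sequence $(x_k)$ meets every $B_k$, so it is dense, and it is a legal play of $\mathbf I$ in $G_D$. But $a$ is not covered, so $\sigma$ loses this play, a contradiction. $\square$

A winning strategy in $G(\mathcal A)$ also wins in $G_D$ for every countable dense $D$, so Lemma 9 gives (P). All arrows are now proved: condition 1 implies condition 2, condition 2 implies conditions 3 and 4, and each of conditions 3 and 4 implies condition 1. This proves Theorem 2. $\blacksquare$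

## 8. One dense set $D$ at a time, and plays that only span

The strategy $\tau$ in Theorem 8 was built without reference to density. This gives two sharper statements.

**Theorem 10.**

* (A) Fix a countable dense $D\subseteq X$. For Borel $A$ the following are equivalent: (i) $A\in\mathcal N(\bar x)$ for every sequence $\bar x$ in $D\setminus\{0\}$ that is dense in $X$; (ii) $\mathbf{II}$ has a winning strategy in the game where $\mathbf I$ may play only elements of $D\setminus\{0\}$; (iii) $\mathbf I$ has no winning strategy in that game; (iv) the condition in (P) holds for this particular $D$.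
* (B) If $A$ is Aronszajn-null, the strategy $\tau$ covers $A$ against every play $(x_n)$ whose closed linear span is $X$. This is sharp: for a sequence $\bar x$ of nonzero vectors, every Aronszajn-null Borel set belongs to $\mathcal N(\bar x)$ if and only if $\overline{\operatorname{span}}\{x_n\}=X$.

For instance, in $\ell_2$ the play $(e_n)$ is far from dense, and still $\tau$ covers every Aronszajn-null set against it.

*Proof of (A).* (i) implies (ii): $\mathbf{II}$ follows $\tau$. A play that is not dense is won by her, and against a dense play $\bar x$ in $D\setminus\{0\}$ the set $A$ is covered, by (i) and Theorem 8. (ii) implies (iii): the two players cannot both have a winning strategy. (iii) implies (i): if (i) fails for some $\bar x$, then $\mathbf I$ wins by playing $\bar x$ whatever $\mathbf{II}$ does. (ii) implies (iv) is Lemma 9.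

(iv) implies (i): let $\bar x$ be a sequence in $D\setminus\{0\}$ that is dense in $X$, and let $E_k\in\mathcal A(\wedge\ D\cap B(y_k,\epsilon_k))$ be Borel sets covering $A$. Choose $n(k)$ with $x_{n(k)}\in B(y_k,\epsilon_k)$. As $x_{n(k)}\in D\setminus\{0\}$, we have $E_k\in\mathcal A(x_{n(k)})$. The sets $A_n=\bigcup\{E_k:n(k)=n\}$ are in $\mathcal A(x_n)$ and cover $A$.

*Proof of (B).* The proof again has steps.

**Step 1: reduce to cube measures.** Let $A$ be Aronszajn-null and $\overline{\operatorname{span}}\{x_n\}=X$. By (iii) implies (i) in Theorem 8, it suffices to show $\lambda(A)=0$ when $\lambda$ is the law of $a+\sum_nr_nc_nx_n$, an arbitrary $\bar x$-cube measure.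

**Step 2: produce a dense sequence from a spanning one.** Let $(y_k)$ enumerate the nonzero finite rational combinations of the $x_n$. All finite rational combinations are dense in $\overline{\operatorname{span}}\{x_n\}=X$, and omitting $0$ keeps them dense, as $X$ has no isolated points. Since $A$ is Aronszajn-null, $A\subseteq\bigcup_kE_k$ with $E_k\in\mathcal A(y_k)$.

**Step 3: show that $\lambda(E_k)=0$.** Here several coordinates of the cube are used at once, because $y_k$ is a combination of several of the $x_i$. Write $y_k=\sum_{i\le N}q_ix_i$ with $q=(q_i)\in\mathbb Q^N$. Then $q\ne0$, since $y_k\ne0$. Let $W=a+\sum_{i>N}r_ic_ix_i$, which is independent of $(r_ic_i)_{i\le N}$. For a value $w$ of $W$ consider the Borel set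
$$T=\Big\{t\in\mathbb R^N:\ w+\sum_{i\le N}t_ix_i\in E_k\Big\}.$$
The point $t+sq$ is mapped to $w+\sum_{i\le N}t_ix_i+sy_k$. Since $y_k\ne0$ and $E_k\in\mathcal A(y_k)$, the set of $s$ for which this lies in $E_k$ is null. So $T$ meets every line of direction $q$ in a null set, and by Fubini $T$ is Lebesgue-null in $\mathbb R^N$. The law of $(r_ic_i)_{i\le N}$ is uniform on a box of $\mathbb R^N$, hence absolutely continuous, and it gives $T$ measure $0$. Integrating over the values of $W$, we get $\lambda(E_k)=0$.

Hence $\lambda(A)=0$. By Theorem 8, $A\subseteq\bigcup_n\tau(x_1,\dots,x_n)$, and in particular $A\in\mathcal N(\bar x)$.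

**Step 4: sharpness.** Suppose $V=\overline{\operatorname{span}}\{x_n\}\ne X$. By Lemma 3, $V$ is Aronszajn-null. But an $\bar x$-cube measure with $a\in V$ is carried by $V$, since $V$ is a closed subspace that contains all the $x_n$. So $V\notin\mathcal N(\bar x)$ by Lemma 4. Thus some Aronszajn-null Borel set is not in $\mathcal N(\bar x)$. Together with Steps 1 to 3 this proves the equivalence in (B). $\blacksquare$
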